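# The $e$-positivity of (claw, co-diamond)-free graphs

## 1. Chromatic symmetric functions and forbidden induced subgraphs

All graphs are finite and simple. Let $G$ have vertex set $V$ with $|V|=n$ and edge set $E$. Write $\alpha(G)$ for the largest size of a stable set (a set of pairwise non-adjacent vertices), $\overline G$ for the complement, $G[S]$ for the subgraph induced on $S\subseteq V$, and $\sqcup$ for disjoint union.

**Definition (chromatic symmetric function).** A proper coloring of $G$ is a map $\kappa:V\to\{1,2,\dots\}$ with $\kappa(u)\ne\kappa(v)$ whenever $uv\in E$. Stanley's chromatic symmetric function is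
$$X_G=\sum_{\kappa}\prod_{v\in V}x_{\kappa(v)},$$
the sum being over all proper colorings. It is symmetric and homogeneous of degree $n$.

Let $m_\lambda$ be the monomial symmetric functions. The coefficient of $m_\lambda$ in $X_G$ is the number of proper colorings using color $i$ exactly $\lambda_i$ times, that is, the number of ordered tuples of disjoint stable sets $(B_1,\dots,B_\ell)$ with $|B_i|=\lambda_i$ and union $V$. For the path $P_3$ with edges $ab,bc$, the only tuple for $\lambda=(2,1)$ is $(\{a,c\},\{b\})$, and there are $6$ tuples for $(1,1,1)$. So $X_{P_3}=m_{21}+6m_{111}$.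

**Definition ($e$-positivity).** For a partition $\lambda$ put $e_\lambda=e_{\lambda_1}e_{\lambda_2}\cdots$, where $e_k$ is the elementary symmetric function. The $e_\lambda$ with $|\lambda|=n$ form a basis of the symmetric functions of degree $n$. The graph $G$ is $e$-positive if all coefficients of $X_G$ in this basis are nonnegative.

Here are some examples. For the complete graph, $X_{K_n}=n!\,e_n$. For the edgeless graph, $X_G=(x_1+x_2+\cdots)^n=e_1^n$. Since $e_{21}=m_{21}+3m_{111}$ and $e_3=m_{111}$, we get $X_{P_3}=e_{21}+3e_3$. For the cycle $C_4$, counting stable partitions gives $X_{C_4}=2m_{22}+4m_{211}+24m_{1111}$. Since $e_{22}=m_{22}+2m_{211}+6m_{1111}$ and $e_4=m_{1111}$, we get $X_{C_4}=2e_{22}+12e_4$. All of these graphs are $e$-positive.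

Not every graph is. The **claw** is $K_{1,3}$, and $X_{K_{1,3}}=m_{31}+6m_{211}+24m_{1111}$. With
$$e_{211}=m_{31}+2m_{22}+5m_{211}+12m_{1111},\qquad e_{31}=m_{211}+4m_{1111},$$
one checks that
$$X_{K_{1,3}}=e_{211}-2e_{22}+5e_{31}+4e_4 .$$
The coefficient of $m_{22}$ is $2-2=0$, that of $m_{211}$ is $5-4+5=6$, and that of $m_{1111}$ is $12-12+20+4=24$. So the claw is not $e$-positive.

Coloring two components independently gives $X_{G_1\sqcup G_2}=X_{G_1}X_{G_2}$. A product of two $e_\lambda$'s is again an $e_\lambda$, so a disjoint union of $e$-positive graphs is $e$-positive.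

**Definition (forbidden induced subgraphs).** The diamond is $K_4$ minus one edge. The co-diamond is its complement, the four-vertex graph with exactly one edge. A graph is $(H_1,H_2)$-free if it has no induced subgraph isomorphic to $H_1$ or to $H_2$.

The co-diamond is itself $e$-positive, since $X=2e_2e_1^2$. Forbidding it restricts structure; it does not remove a bad graph. An example of a (claw, co-diamond)-free graph is $C_4\sqcup K_1$: its induced subgraphs on four vertices are $C_4$ and $P_3\sqcup K_1$, and neither is a claw or a co-diamond. Here $X=e_1(2e_{22}+12e_4)=2e_{221}+12e_{41}$. This graph returns as our running example.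

**Definition (small graphs used below).** $P_4$ is the path on four vertices. The paw is a triangle with one pendant vertex attached. The co-paw is its complement, $P_3\sqcup K_1$. The net is a triangle $abc$ with three pendant edges $aa',bb',cc'$. For example, $\{a,b,c,a'\}$ induces a paw in the net.

The question, taken from Grace M.X. Li and Arthur L.B. Yang, "The $e$-positivity of two families of $(claw, 2K_2)$-free graphs", arXiv:1912.09717 (2019), is: *is every (claw, co-diamond)-free graph $e$-positive?*

**Theorem 1.** Every (claw, co-diamond)-free graph is $e$-positive.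

Since the class is hereditary, all induced subgraphs of such a graph are $e$-positive as well. The second result places the co-diamond among all four-vertex graphs.

**Theorem 2.** Let $F$ be a graph on four vertices. Every (claw, $F$)-free graph is $e$-positive if and only if $F$ is an induced subgraph of the net, that is, if and only if $F\in\{P_4,\ \text{paw},\ \text{co-paw},\ \text{co-diamond}\}$.

Sections 2–8 prove Theorem 1, and Section 9 proves Theorem 2.

## 2. The hypothesis as an axiom on triangles of the complement

We translate the two forbidden subgraphs into one usable sentence. Put $H=\overline G$. Stable sets of $G$ are cliques of $H$. From here on, a *triangle* is a $3$-clique of $H$ and an *edge* is an edge of $H$; adjacency in $G$ is always called $G$-adjacency.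

**Lemma 3.** Let $G$ be (claw, co-diamond)-free. If $\alpha(G)\ge4$, then $G$ has no edges. If $\alpha(G)\le3$, then:
$$\text{for every triangle } T \text{ of } H,\ \text{each vertex outside } T \text{ has exactly one } H\text{-neighbor in } T. \tag{1}$$

*Proof.* Let $\alpha(G)\ge4$, let $S$ be a maximum stable set of $G$, and suppose some $v\notin S$. By maximality $v$ has $k\ge1$ $G$-neighbors in $S$. If $k\ge3$, then $v$ and three of them induce a claw. If $k\in\{1,2\}$, then $S$ contains at least two non-neighbors of $v$, since $|S|\ge4$. Then $v$, one neighbor and two non-neighbors induce a co-diamond. Both are impossible, so $V=S$.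

Let $\alpha(G)\le3$, let $T$ be a triangle of $H$ (a stable triple of $G$), and let $v\notin T$. The number of $G$-neighbors of $v$ in $T$ is not $3$ (claw), not $1$ (co-diamond), and not $0$ (a stable set of size $4$). So it is $2$, and $v$ has exactly one $H$-neighbor in $T$. $\square$

If $\alpha(G)\ge 4$, then $X_G=e_1^n$ and Theorem 1 holds. **From now on through Section 8, $\alpha(G)\le3$ and $H=\overline G$ satisfies (1).** Both conditions pass to induced subgraphs. We use (1) in two forms: $v\notin T$ has exactly one $H$-neighbor in $T$, and exactly two $G$-neighbors in $T$.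

**Definition (apex).** By (1), each edge $e$ lies in at most one triangle: if $e\cup\{x\}$ and $e\cup\{x'\}$ were two triangles, $x'$ would have two neighbors in $e\cup\{x\}$. If $e\cup\{x\}$ is a triangle, $x$ is the apex of $e$.

**Example.** For $G=C_4\sqcup K_1$ the complement $H$ is the *bowtie*: two triangles $sab$ and $scd$ sharing the vertex $s$. Condition (1) holds, since $c,d$ each see only $s$ in $sab$, and symmetrically. The edge $ab$ has apex $s$, and $sb$ has apex $a$. Another example is the prism: triangles $T=\{1,2,3\}$ and $T'=\{1',2',3'\}$ with rungs $11',22',33'$. Its complement is a $6$-cycle. The rungs have no apex, and the edge $23$ has apex $1$.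

## 3. Reading the $e$-coefficients in three variables

The aim here is a formula for each $e$-coefficient of $X_G$. Because stable sets have size at most $3$, three variables suffice.

Let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the elementary symmetric polynomials in $x_1,x_2,x_3$. Two textbook facts: the products $\varepsilon_\lambda=\varepsilon_{\lambda_1}\varepsilon_{\lambda_2}\cdots$ with all parts $\le3$ and $|\lambda|=m$ form a basis of the symmetric polynomials of degree $m$ in $x_1,x_2,x_3$; so do the $m_\mu(x_1,x_2,x_3)$ with $|\mu|=m$ and at most three parts ($\ell(\mu)\le 3$).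

**Definition (the functional $L_W$).** For $W\subseteq V$ with $|W|=m$, let $L_W$ be the linear functional on symmetric polynomials of degree $m$ in $x_1,x_2,x_3$ given on the basis $\varepsilon_\lambda$ by
$$L_W(\varepsilon_{\lambda_1}\cdots\varepsilon_{\lambda_\ell})=\#\{(B_1,\dots,B_\ell):\ B_i\text{ a clique of }H,\ |B_i|=\lambda_i,\ W=B_1\sqcup\dots\sqcup B_\ell\}. \tag{2}$$
The order of the $\lambda_i$ does not affect the count, and $L_\varnothing(1)=1$.

If $f,g$ are homogeneous symmetric with $\deg f+\deg g=|W|$, then
$$L_W(fg)=\sum_{S\subseteq W,\ |S|=\deg f}L_S(f)\,L_{W\setminus S}(g). \tag{3}$$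
For $f=\varepsilon_\lambda$, $g=\varepsilon_\mu$ this sorts the tuples in (2) by the union $S$ of the cliques coming from $f$. The general case follows by bilinearity.

**Lemma 4.** If $\alpha(G)\le3$, then $X_G=\sum_{\ell(\mu)\le3}c_\mu(G)\,e_\mu$ with $c_\mu(G)=L_V\big(m_\mu(x_1,x_2,x_3)\big)$.

*Proof.* Write $X_G=\sum_\lambda a_\lambda m_\lambda$. As noted in Section 1, $a_\lambda$ counts ordered tuples of disjoint stable sets of $G$ of sizes $\lambda_i$ with union $V$, so $a_\lambda=L_V(\varepsilon_\lambda)$, and only $\lambda$ with $\lambda_1\le3$ occur.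

Let $A_{\lambda\mu}=A_{\mu\lambda}$ be the number of $0$-$1$ matrices with row sums $\lambda$ and column sums $\mu$. Expanding products of elementary symmetric functions gives
$$\varepsilon_\lambda=\sum_{\ell(\mu)\le3}A_{\lambda\mu}\,m_\mu(x_1,x_2,x_3)\quad(\lambda_1\le3),\qquad e_\mu=\sum_{\lambda_1\le3}A_{\lambda\mu}\,m_\lambda\quad(\ell(\mu)\le3).$$
In the second formula only $\lambda_1\le3$ occurs, because a row of a $0$-$1$ matrix with at most three columns sums to at most $3$. By the first formula, the matrix $A$ with rows indexed by $\lambda_1\le3$ and columns by $\ell(\mu)\le3$ is the transition matrix between two bases, so it is square and invertible. Let $B=A^{-1}$, so that $m_\mu(x_1,x_2,x_3)=\sum_\lambda B_{\mu\lambda}\varepsilon_\lambda$. Then $c_\mu=L_V(m_\mu)=\sum_\lambda B_{\mu\lambda}a_\lambda$, and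
$$\sum_\mu c_\mu e_\mu=\sum_\nu\sum_\lambda\Big(\sum_\mu A_{\nu\mu}B_{\mu\lambda}\Big)a_\lambda\, m_\nu=\sum_\nu a_\nu m_\nu=X_G .$$
The $e_\mu$ are linearly independent, so these are the $e$-coefficients of $X_G$. $\square$

Lemma 4 uses only $\alpha(G)\le3$, not (1). As a test take the claw, where $H=K_3\sqcup K_1$. In three variables $\varepsilon_2^2=m_{22}+2m_{211}$ and $\varepsilon_1\varepsilon_3=m_{211}$, so $m_{22}=\varepsilon_2^2-2\varepsilon_1\varepsilon_3$. There are no two disjoint edges covering $H$, and one way to split $H$ into a vertex and a triangle. So $c_{(2,2)}=0-2=-2$, as in Section 1.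

**Reduction to at most two parts.** In three variables $m_{(p,q,r)}=\varepsilon_3^{\,r}\,m_{(p-r,q-r)}$. By (3), $c_{(p,q,r)}(G)$ is the sum of $c_{(p-r,q-r)}(G-\bigcup T_i)$ over ordered $r$-tuples of disjoint triangles $T_1,\dots,T_r$, with $c_\varnothing(\varnothing)=1$. The graphs $G-\bigcup T_i$ again satisfy our hypotheses. **So it suffices to prove $c_\mu(G)\ge0$ for $\mu$ with one or two parts**, for all graphs satisfying the hypotheses.

We need power sums in terms of elementary symmetric polynomials. From $\sum_{m\ge1}\frac{(-1)^{m-1}}{m}p_mz^m=\log(1+e_1z+e_2z^2+e_3z^3)$ in three variables, expanding the logarithm gives, for $m\ge1$,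
$$p_m=\sum_{i_1+2i_2+3i_3=m}(-1)^{m-\ell}\,\frac{m\,(\ell-1)!}{i_1!\,i_2!\,i_3!}\,e_1^{i_1}e_2^{i_2}e_3^{i_3},\qquad \ell=i_1+i_2+i_3. \tag{4}$$

## 4. Acyclic orientations with one sink, and one-part coefficients

We now introduce the number that will carry all positivity in the proof.

**Definition (the number $t$).** For a graph $K$ on $N\ge1$ vertices let
$$t(K)=\sum_{\pi}(-1)^{N-\ell(\pi)}(\ell(\pi)-1)!, \tag{5}$$
where $\pi$ runs over the partitions of $V(K)$ into nonempty stable sets and $\ell(\pi)$ is the number of blocks. Put $c(K)=|V(K)|\,t(K)$.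

**Example.** For $P_3$: the partition into singletons contributes $2!=2$, and $\{a,c\},\{b\}$ contributes $-1$, so $t(P_3)=1$. For $K_N$ only singletons are possible, so $t(K_N)=(N-1)!$. For two isolated vertices, $t=1-1=0$.

The chromatic polynomial is $\chi_K(x)=\sum_\pi x(x-1)\cdots(x-\ell(\pi)+1)$, and the coefficient of $x$ in the summand is $(-1)^{\ell(\pi)-1}(\ell(\pi)-1)!$. Hence the coefficient of $x$ in $\chi_K$ is $(-1)^{N-1}t(K)$. By Greene–Zaslavsky (Trans. AMS 280 (1983), Thm 7.3), **for any vertex $s$, $t(K)$ is the number of acyclic orientations of $K$ whose unique sink is $s$.**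

**Lemma 5.**

(T1) $t(K)\ge0$, $t(K_1)=1$, and $t(K_N)=(N-1)!$.

(T2) If $N\ge2$ and $f\in V(K)$, then $t(K)\ge\deg_K(f)\,t(K-f)$.

(T3) If $K$ is connected, then $t(K)\ge1$.

*Proof.* (T1) is clear from the above.

For (T2), put $\delta=\deg_K(f)$ and choose a vertex $s\ne f$. We build $\delta$ orientations of $K$ with unique sink $s$ from each acyclic orientation $o$ of $K-f$ with unique sink $s$. Choose, depending on $o$, an order $v_1,v_2,\dots$ of $V(K-f)$ in which every edge is directed from the later to the earlier vertex. Then $v_1$ is a sink, so $v_1=s$. Let $v_{i_1},\dots,v_{i_\delta}$ with $i_1<\dots<i_\delta$ be the neighbors of $f$. For $1\le r\le\delta$ direct $f\to v_{i_1},\dots,v_{i_r}$ and $v_{i_{r+1}},\dots,v_{i_\delta}\to f$. The result is acyclic: insert $f$ right after $v_{i_r}$ in the order. The vertex $f$ has an out-edge, and vertices other than $s,f$ keep theirs. The vertex $s$ stays a sink: if $s$ is adjacent to $f$, then $s=v_{i_1}$ and $f\to s$. The pair $(o,r)$ can be read off the new orientation, as its restriction to $K-f$ and the out-degree of $f$. So different pairs give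 different orientations, and (T2) follows.

For (T3), build $K$ up vertex by vertex through connected induced subgraphs, starting from $K_1$ with $t=1$. Each new vertex has degree at least $1$, so by (T2) $t$ never decreases. $\square$

**Remark.** The lemma also follows from deletion–contraction, $\chi_K=\chi_{K-e}-\chi_{K/e}$, which reads $t(K)=t(K-e)+t(K/e)$ (parallel edges merged after contraction). For edgeless $K$ we have $\chi_K=x^N$, so $t(K)$ is $1$ or $0$. Induction on the number of edges gives $t\ge0$, so deleting an edge never increases $t$. If $e=fv$, then $K/e$ contains $K-f$ as a spanning subgraph, so $t(K)\ge t(K-e)+t(K-f)$. Deleting the edges at $f$ one by one gives (T2).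

**One-part coefficients.** Apply $L_W$ to (4) with $|W|=m\ge1$. By (2), $L_W(\varepsilon_1^{i_1}\varepsilon_2^{i_2}\varepsilon_3^{i_3})$ is $i_1!\,i_2!\,i_3!$ times the number of partitions of $W$ into stable sets of $G$ with $i_j$ blocks of size $j$. No blocks of size above $3$ exist. So
$$L_W(p_m)=m\sum_\pi(-1)^{m-\ell(\pi)}(\ell(\pi)-1)!=c(G[W])\ge0. \tag{6}$$
In particular $c_{(n)}(G)=c(G)\ge0$.

## 5. Two parts: a factorization and an alternating sum

Let $p\ge q\ge1$, $d=p-q$, $n=2q+d$. We write $m_{(p,q)}$ through power sums, since (6) shows that these behave well. Put $u_i=\varepsilon_3/x_i$, so $u_1=x_2x_3$, and so on. Then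
$$e_1(u)=\varepsilon_2,\qquad e_2(u)=\varepsilon_1\varepsilon_3,\qquad e_3(u)=\varepsilon_3^2. \tag{7}$$
If $d=0$, then $m_{(q,q)}=p_q(u)$. If $d>0$, expand $p_q(u)\,p_d(x)=\sum_{i,j}u_i^q\,x_j^d$. The six terms with $i\ne j$ are the six monomials of $m_{(p,q)}$; for instance $u_1^qx_2^d=x_2^{q+d}x_3^q$. The terms with $i=j$ are $(\varepsilon_3/x_i)^qx_i^d$, which equals $\varepsilon_3^qx_i^{d-q}$ if $d\ge q$ and $\varepsilon_3^d u_i^{q-d}$ if $d<q$. So for $d>0$
$$m_{(p,q)}=p_q(u)\,p_d(x)-\begin{cases}\varepsilon_3^{\,q}\,p_{d-q}(x)&\text{if }d\ge q\quad(\text{with }p_0=3),\\ \varepsilon_3^{\,d}\,p_{q-d}(u)&\text{if }0<d<q.\end{cases}\tag{8}$$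

By (3) and (6), everything now depends on
$$g(W)=L_W(p_q(u)),\qquad |W|=2q,\ q\ge1 .$$
The first thing to try is to expand $p_q(u)$ by (4) and (7) and count. For $q=2$ this gives $p_2(u)=\varepsilon_2^2-2\varepsilon_1\varepsilon_3$. If $H$ on four vertices has a triangle, then by (1) it is the paw: one partition (triangle, vertex) and one perfect matching. So $g=2!\cdot1-2\cdot1=0$. If there is no triangle, $g\ge0$ trivially. For $q=3$,
$$p_3(u)=\varepsilon_2^3-3\,\varepsilon_1\varepsilon_2\varepsilon_3+3\,\varepsilon_3^2 ,$$
and there the sign stops being obvious. For the net it is in fact negative.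

**The net.** Here $\alpha=3$: a stable set has at most one of $a,b,c$, and $\{a,b',c'\}$ and $\{a',b',c'\}$ are stable of maximum size. So Lemma 4 applies. The complement $H$ has the edges $a'b',b'c',a'c',ab',ac',ba',bc',ca',cb'$ and the triangles $a'b'c',\ ab'c',\ ba'c',\ ca'b'$. The vertices $a,b,c$ are pairwise non-adjacent in $H$, so a perfect matching matches them to $a',b',c'$ by a derangement. There are $2$, and $L_V(\varepsilon_2^3)=3!\cdot2=12$. Partitions into a triangle, an edge and a vertex: the triangle $a'b'c'$ leaves $\{a,b,c\}$, which has no edge. The triangle $ab'c'$ leaves $\{a',b,c\}$ with the two edges $ba',ca'$, and similarly for the other two. So $L_V(\varepsilon_1\varepsilon_2\varepsilon_3)=6$. No two triangles are disjoint, because the complement of each triangle contains two of $a,b,c$, which are non-adjacent; hence $L_V(\varepsilon_3^2)=0$. Therefore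
$$c_{(3,3)}(\text{net})=12-3\cdot6+0=-6. \tag{9}$$

So the expansion alone proves nothing beyond $q=2$; condition (1) must enter. The net violates it: $a$ has the two neighbors $b',c'$ in the triangle $a'b'c'$. The case $q=2$ shows how (1) helps. A pair (triangle $T$, vertex $v$) has a distinguished edge $vt$ with $t\in T$, and hence *is* a perfect matching $\{T\setminus t,\ vt\}$ with extra information: the apex $t$ of the first edge lies in the second. The negative terms of the expansion become marked positive ones.

## 6. The digraph of apices and the positivity of $g$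

**Definition (the digraph $D_M$).** Let $M$ be a perfect matching of an induced subgraph of $H$. The digraph $D_M$ has vertex set $M$, with an arc $e\to f$ if and only if the apex of $e$ exists and lies in $f$. Apices are taken in all of $H$; an apex that no edge of $M$ covers produces no arc.

**Example.** In the bowtie with $M=\{sb,cd\}$, the apex of $cd$ is $s\in sb$, and the apex $a$ of $sb$ is not covered. So the only arc is $cd\to sb$. With $M=\{ab,cd\}$ both apices equal the uncovered vertex $s$, and there are no arcs.

**Lemma 6.** In $D_M$ each vertex has out-degree $\le1$, there are no $2$-cycles, and the underlying simple graph is triangle-free.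

*Proof.* The apex is unique and the members of $M$ are disjoint, so out-degrees are at most $1$. (There are no loops, since an apex of $e$ is not in $e$.)

Suppose $e\to f\to e$. Let $x\in f$ be the apex of $e$, $y$ the other vertex of $f$, and $z\in e$ the apex of $f$. Then $y\notin e\cup\{x\}$, and $y$ is adjacent to $x$ (as $f=xy$ is an edge) and to $z$ (the apex of $f$). So $y$ has two neighbors in the triangle $e\cup\{x\}$, contradicting (1).

Suppose the underlying graph has a triangle. It carries three arcs on three vertices, so by out-degree $\le1$ it is a directed cycle $e\to f\to h\to e$, with apices $x\in f$ of $e$, $y\in h$ of $f$, and $z\in e$ of $h$. Then $y$ is adjacent to $x$, because $x\in f$ and $y$ is the apex of $f$; and $y$ is adjacent to $z$, because $y\in h$ and $z$ is the apex of $h$. Also $y\in h$ is not in $e\cup\{x\}$, and $x\ne z$. So $y$ has two neighbors in the triangle $e\cup\{x\}$, again contradicting (1). $\square$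

**Definition ($Q(W)$ and $K_{M,\mathcal P}$).** Let $|W|=2q$, $q\ge1$. Let $Q(W)$ be the set of pairs $(M,\mathcal P)$ where $\mathcal P$ is a set of ordered pairs $(T,T')$ of triangles in $W$, all triangles involved being pairwise disjoint, and $M$ is a perfect matching of $H$ restricted to the remaining vertices of $W$. Counting vertices, $|M|+3|\mathcal P|=q$. Let $K_{M,\mathcal P}$ be the complement of the graph consisting of the underlying graph of $D_M$ together with $|\mathcal P|$ isolated vertices. It has $|M|+|\mathcal P|\ge1$ vertices.

**Lemma 7.** $\displaystyle g(W)=q\sum_{(M,\mathcal P)\in Q(W)}t(K_{M,\mathcal P})\ \ge0.$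

*Proof.* **Step 1: expand.** Apply (4) to $u$, with (7). Since $q-\ell=i_2+2i_3$, the sign is $(-1)^{i_2}$, and
$$g(W)=q\sum_{i_1+2i_2+3i_3=q}(-1)^{i_2}(i_1+i_2+i_3-1)!\;\nu(i_1,i_2,i_3),\qquad \nu=\frac{L_W\big(\varepsilon_2^{i_1}(\varepsilon_3\varepsilon_1)^{i_2}(\varepsilon_3\varepsilon_3)^{i_3}\big)}{i_1!\,i_2!\,i_3!}.$$
By (2), $\nu$ counts the ways to partition $W$ into a set of $i_1$ edges, a set of $i_2$ pairs (triangle $T$, vertex $v$), and a set $\mathcal P$ of $i_3$ ordered pairs of triangles.

**Step 2: turn pairs $(T,v)$ into arcs.** Fix $\mathcal P$, and let $W'$ be the set of remaining vertices of $W$. We claim that configurations of $i_1$ edges and $i_2$ pairs $(T,v)$ partitioning $W'$ correspond bijectively to pairs $(M,\mathcal A)$ with $M$ a perfect matching of $H[W']$ and $\mathcal A$ a set of $i_2$ pairwise disjoint arcs of $D_M$. Given $(T,v)$, let $t$ be the unique $H$-neighbor of $v$ in $T$, which exists by (1). Replace $(T,v)$ by the two edges $T\setminus\{t\}$ and $\{v,t\}$ and the arc $T\setminus\{t\}\to\{v,t\}$; this is an arc because $t$ is the apex of $T\setminus\{t\}$. Conversely,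 an arc $e\to f$ with apex $x\in f=\{x,v\}$ gives the pair $(e\cup\{x\},v)$, and the unique neighbor of $v$ in $e\cup\{x\}$ is $x$. So the two maps are mutually inverse. Note $|M|=i_1+2i_2$.

**Step 3: sum over $\mathcal A$.** Fix $(M,\mathcal P)$ and put $N=|M|+|\mathcal P|$. By Lemma 6 there are no $2$-cycles, so the number of sets $\mathcal A$ of $a$ disjoint arcs is the number $m_a$ of $a$-edge matchings in the underlying graph of $D_M$. Since $i_1+i_2+i_3=N-i_2$, the contribution of $(M,\mathcal P)$ is
$$\sum_a(-1)^a(N-a-1)!\,m_a .$$
On the other side, stable sets of $K_{M,\mathcal P}$ are cliques of the underlying graph of $D_M$ plus isolated vertices. By Lemma 6 this graph is triangle-free, so they have size at most $2$, and those of size $2$ are edges of $D_M$. A stable partition with $a$ blocks of size $2$ is therefore an $a$-edge matching of $D_M$. It has $N-a$ blocks, and its term in (5) is $(-1)^a(N-a-1)!$. The sum above is $t(K_{M,\mathcal P})$, which is $\ge0$ by (T1). $\square$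

**Example.** Let $W$ be the vertex set of the prism, $q=3$. With $|\mathcal P|=1$ we have $M=\varnothing$ and two choices $(T,T'),(T',T)$, each with $t(K_1)=1$. With $\mathcal P=\varnothing$: the matching of three rungs has no arcs, so $K=K_3$ and $t=2$. The three matchings consisting of a rung $jj'$ and the two opposite edges have arcs from both opposite edges to the rung, so $K$ is an edge plus an isolated vertex, and $t=0$. Hence $g=3(2+2)=12$. Directly: $3!\cdot4-3\cdot6+3\cdot2=12$.

By Lemma 7, $c_{(q,q)}(G)=g(V)\ge0$. For $d\ge1$, apply $L_V$ to (8), using (3), (6) and Lemma 7: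
$$c_{(p,q)}(G)=\mathrm{Main}-R,\qquad \mathrm{Main}=q\sum_{|S|=d}c(G[S])\sum_{(M,\mathcal P)\in Q(V\setminus S)}t(K_{M,\mathcal P}), \tag{10}$$
where $R$ is $L_V$ of the subtracted term of (8). All summands of $\mathrm{Main}$ are $\ge0$. **It remains to prove $\mathrm{Main}\ge R$.**

## 7. $\mathrm{Main}\ge R$ when $d\ge q$: an injection

The plan is to send each term of $R$ into terms of $\mathrm{Main}$ by breaking each triangle into an edge, which goes into $M$, and a vertex, which goes into $S$.

**Step 1: compute $R$.** Let $\tau$ denote a set of $q$ disjoint triangles, and put $V_0=V\setminus\bigcup\tau$, so $|V_0|=n-3q=d-q$. By (3) and (6),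
$$R=q!\sum_\tau c(G[V_0])\quad(d>q),\qquad R=3\,q!\,\#\{\tau\}\quad(d=q).$$

**Step 2: bound $\mathrm{Main}$ from below.** Given $\tau$ and a choice $t_T\in T$ for each $T\in\tau$, put $M=\{T\setminus t_T:T\in\tau\}$ and $S=V_0\cup\{t_T:T\in\tau\}$. Then $|S|=d$ and $(M,\varnothing)\in Q(V\setminus S)$. The apex of $T\setminus t_T$ is $t_T\in S$, so $D_M$ has no arcs, $K_{M,\varnothing}=K_q$, and $q\,t(K_{M,\varnothing})=q\,(q-1)!=q!$. Each edge of $M$ has a unique apex, so $M$ determines all the triangles and all the $t_T$. Different choices therefore give different $(S,M)$, and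
$$\mathrm{Main}\ \ge\ q!\sum_\tau\ \sum_{(t_T)}c\big(G[V_0\cup\{t_T:T\in\tau\}]\big). \tag{11}$$

**Step 3: the case $d>q$.** Fix $w\in V_0$. By (1), each $T\in\tau$ contains a vertex $G$-adjacent to $w$; choose it as $t_T$. Add these $t_T$ to $V_0$ one at a time. Each has degree at least $1$ when added, so by (T2) $t$ does not decrease; the number of vertices grows, so $c$ does not decrease. Hence for this choice $c(G[V_0\cup\{t_T\}])\ge c(G[V_0])$. Keeping only this term of each inner sum in (11) gives $\mathrm{Main}\ge R$.

**Step 4: the case $d=q$.** Here $V_0=\varnothing$. Pick one triangle $T_1\in\tau$. Choose $t_{T_1}\in T_1$ arbitrarily ($3$ ways) and each other $t_T$ to be $G$-adjacent to $t_{T_1}$ ($2$ ways each, by (1)). Then $G[\{t_T\}]$ is connected, so $c\ge1$ by (T3). The inner sum in (11) is at least $3\cdot2^{q-1}\ge3$, so $\mathrm{Main}\ge R$.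

## 8. $\mathrm{Main}\ge R$ when $1\le d<q$: a weighted double count

**Setup.** Now the subtracted term is $\varepsilon_3^{\,d}p_{q-d}(u)$. By (3) and Lemma 7, applied with $q-d\ge1$ in place of $q$,
$$R=d!\,(q-d)\sum_\beta t(K_\beta), \tag{12}$$
where $\beta=(\tau,M',\mathcal P)$, $\tau$ is a set of $d$ disjoint triangles, $(M',\mathcal P)\in Q(V\setminus\bigcup\tau)$, and $K_\beta=K_{M',\mathcal P}$. Here $|M'|+3|\mathcal P|=q-d$. Likewise
$$\mathrm{Main}=q\sum_\alpha c(G[S])\,t(K_\alpha), \tag{13}$$
where $\alpha=(S,M,\mathcal P)$, $|S|=d$, $(M,\mathcal P)\in Q(V\setminus S)$, $K_\alpha=K_{M,\mathcal P}$.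

Break triangles as before. For $\beta$ and $\mathbf t=(t_T)\in\prod_{T\in\tau}T$ put
$$\alpha(\beta,\mathbf t)=(S_{\mathbf t},M,\mathcal P),\qquad S_{\mathbf t}=\{t_T:T\in\tau\},\quad M=M'\cup\{T\setminus t_T:T\in\tau\}.$$
Indeed $M$ is a perfect matching of what remains of $V\setminus S_{\mathbf t}$ after removing the triangles of $\mathcal P$, so this is a valid $\alpha$, with $|M|=|M'|+d$.

**Where the injection breaks.** In Section 7, $\alpha$ determined everything, because every edge of $M$ came from a triangle of $\tau$. Now $M'$ contributes further edges, and these may also have their apex in $S_{\mathbf t}$. Take the bowtie with $q=2$, $d=1$. There are two $\beta$'s: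
$$\beta_1=(\{sab\},\{cd\},\varnothing),\qquad \beta_2=(\{scd\},\{ab\},\varnothing),$$
both with $t(K_\beta)=t(K_1)=1$, so $R=1!\cdot1\cdot2=2$. For $\beta_1$ with $t=s$ we get $\alpha=(\{s\},\{ab,cd\},\varnothing)$, with no arcs and $t(K_\alpha)=t(K_2)=1$. But $\beta_2$ with $t=s$ gives the *same* $\alpha$. The other choices do not help: $t=a$ gives $M=\{sb,cd\}$ with the arc $cd\to sb$, so $K_\alpha$ is two isolated vertices and $t(K_\alpha)=0$; the rest are symmetric. Every $\alpha$ with $S\ne\{s\}$ is of this kind, so $\mathrm{Main}=2\cdot1\cdot1=2$. The inequality $\mathrm{Main}\ge R$ holds with equality, in agreement with $X_{C_4\sqcup K_1}=2e_{221}+12e_{41}$, where $c_{(3,2)}=0$. So two things went wrong: distinct terms of $R$ can collide, and individual choices of $\mathbf t$ can have weight zero. And there is no room to lose a constant factor.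

The way past this is to use *all* pairs $(\beta,\mathbf t)$. We bound from above how many of them hit a given $\alpha$ (Lemma 8), bound from below the total weight of the $\alpha(\beta,\mathbf t)$ over $\mathbf t$ (Lemma 9), and arrange that both bounds depend on the same quantity $|M|$ so that they cancel.

**Lemma 8.** Each $\alpha=(S,M,\mathcal P)$ has at most $(|M|/d)^d$ preimages $(\beta,\mathbf t)$.

*Proof.* In a preimage, each $s\in S$ equals $t_T$ for exactly one $T\in\tau$, and $T\setminus s$ is an edge of $M$ with apex $s$. These edges, one for each $s\in S$, determine $\tau$, $\mathbf t$ and $M'$ (the rest of $M$); and $\mathcal P$ is given. If $k_s$ is the number of edges of $M$ with apex $s$, there are at most $\prod_{s\in S}k_s$ preimages. Apices are unique, so $\sum_sk_s\le|M|$, and the AM–GM inequality gives $\prod_sk_s\le(|M|/d)^d$. $\square$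

**Lemma 9.** For every $\beta$, with $|M|=|M'|+d$,
$$\sum_{\mathbf t}c(G[S_{\mathbf t}])\,t(K_{\alpha(\beta,\mathbf t)})\ \ge\ C\,t(K_\beta),\qquad C=\frac{(q-d)\,d!\,|M|^d}{q\,d^d}. \tag{14}$$

*Proof.* Put $i=|\mathcal P|$ and $k=|M'|+i=|V(K_\beta)|\ge1$. Then $|M'|=k-i$ and $q-d=|M'|+3i=k+2i$.

**Step 1: compare $K_\alpha$ with $K_\beta$.** For $T\in\tau$ and $v\in T$ let $x_T(v)$ be the number of $e\in M'$ with apex $v$, and let $x_T=\sum_{v\in T}x_T(v)$. Apices are unique and the triangles of $\tau$ are disjoint, so $\sum_Tx_T\le|M'|=k-i$. Number the triangles $T_1,\dots,T_d$ so that $x_1\ge x_2\ge\cdots\ge x_d$, where $x_j=x_{T_j}$ and $x_j(v)=x_{T_j}(v)$. Write $t_j=t_{T_j}$ and $f_j=T_j\setminus t_j$.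

The apex of $f_j$ is $t_j\in S_{\mathbf t}$, which no edge of $M$ covers, so $f_j$ has no out-arc in $D_M$. Hence there are no arcs among the $f_j$, and they are pairwise adjacent in $K_\alpha$. The only arcs at $f_j$ come from those $e\in M'$ whose apex lies in $f_j=T_j\setminus t_j$; there are $x_j-x_j(t_j)$ of them, and these are exactly the vertices of $K_\alpha$ not adjacent to $f_j$. Arcs between members of $M'$ are the same in $D_M$ and in $D_{M'}$, so $K_\alpha-\{f_1,\dots,f_d\}=K_\beta$. Now add $f_1,\dots,f_d$ to $K_\beta$ in this order. When $f_j$ is added, its degree is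
$$\delta_j(t_j)=k+j-1-\big(x_j-x_j(t_j)\big)\ \ge0 ,$$
so (T2) gives
$$t(K_{\alpha(\beta,\mathbf t)})\ \ge\ t(K_\beta)\prod_{j=1}^d\delta_j(t_j). \tag{15}$$

**Step 2: choose which $\mathbf t$ to keep.** All terms on the left of (14) are $\ge0$. Keep only those $\mathbf t$ with $t_1\in T_1$ arbitrary and each $t_j$ ($j\ge2$) $G$-adjacent to $t_1$. By (1), for each $t_1$ there are exactly two such $t_j$ in $T_j$. Then $G[S_{\mathbf t}]$ is connected, so $c(G[S_{\mathbf t}])\ge1$ by (T3).

**Step 3: sum the degrees.** For the first triangle, all three choices are used: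
$$\sum_{v\in T_1}\delta_1(v)=3(k-x_1)+x_1=3k-2x_1\ \ge\ 3k-2(k-i)=k+2i=q-d .$$
For $j\ge2$ we have $2x_j\le x_1+x_j\le|M'|\le k$, so whatever $t_1$ is, the sum of $\delta_j$ over the two allowed values of $t_j$ is at least
$$2(k+j-1-x_j)\ \ge\ k+2(j-1)\ \ge\ k+j-1 .$$
This bound does not depend on $t_1$, so summing the product in (15) over the kept $\mathbf t$ gives
$$\sum_{\mathbf t}c(G[S_{\mathbf t}])\,t(K_{\alpha(\beta,\mathbf t)})\ \ge\ (q-d)\prod_{j=1}^{d-1}(k+j)\;t(K_\beta). \tag{16}$$

**Step 4: compare with $C$.** For $1\le j\le d-1$ we have $\frac{k+j}{k+d}\ge\frac jd$, because $kd\ge jk$. Hence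
$$\prod_{j=1}^{d-1}(k+j)\ \ge\ (k+d)^{d-1}\,\frac{(d-1)!}{d^{\,d-1}}=(k+d)^{d-1}\,\frac{d!}{d^{\,d}} .$$
Moreover $|M|=|M'|+d\le k+d$, and $|M|\le(q-d)+d=q$. So $(k+d)^{d-1}\ge|M|^{d-1}\ge|M|^d/q$. Inserting this into (16) gives (14). $\square$

**Conclusion of the case.** Here $d!\,(q-d)/C=q\,(d/|M|)^d$, with $|M|=|M'|+d\ge1$. This depends only on $|M|$, hence only on $\alpha(\beta,\mathbf t)$. By (12), Lemma 9, and then Lemma 8 after grouping the pairs $(\beta,\mathbf t)$ by their image $\alpha$,
$$R=\sum_\beta d!\,(q-d)\,t(K_\beta)\ \le\ \sum_{\beta,\mathbf t}q\Big(\frac d{|M|}\Big)^{d}c(G[S_{\mathbf t}])\,t(K_{\alpha(\beta,\mathbf t)})\ \le\ \sum_{\alpha}q\Big(\frac d{|M|}\Big)^{d}\Big(\frac{|M|}d\Big)^{d}c(G[S])\,t(K_\alpha)\ \le\ \mathrm{Main},$$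
where the sum over $\alpha$ runs over the image of the map, and the last step adds the remaining nonnegative terms of (13).

In the bowtie $C=1\cdot1\cdot2/(2\cdot1)=1$, the left side of (14) is $1$ for each $\beta$, and the $\alpha$ with $S=\{s\}$ has exactly $2=|M|/d$ preimages, so every inequality is an equality there.

Thus $c_{(p,q)}(G)\ge0$ in all cases. With (6) and the reduction in Section 3, all $c_\mu(G)\ge0$, and Theorem 1 is proved. $\blacksquare$

Since $X$ is multiplicative over disjoint unions, any graph all of whose connected components are (claw, co-diamond)-free is also $e$-positive.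

## 9. Which four-vertex graphs can replace the co-diamond

**Step 1: the four-vertex induced subgraphs of the net.** This identifies the two descriptions in Theorem 2. A $4$-subset of the net contains $3$, $2$ or $1$ of $a,b,c$. With three, it is the triangle plus one leaf: the paw. With two, say $a,b$: the leaves $a',b'$ give the path $a'abb'$, that is, $P_4$; the leaves $a',c'$ give the path $a'ab$ and the isolated vertex $c'$, the co-paw; and $b',c'$ likewise. With one, say $a$, the set is $a,a',b',c'$ with the single edge $aa'$: the co-diamond. So the list is $P_4$, paw, co-paw, co-diamond.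

**Step 2: necessity.** The net is claw-free: the neighborhood of $a$ is $\{b,c,a'\}$ with $b,c$ adjacent, similarly for $b$ and $c$, and the other vertices have degree $1$. By (9) it is not $e$-positive. If $F$ is not an induced subgraph of the net, then the net is (claw, $F$)-free and not $e$-positive, so the implication fails for $F$.

**Step 3: two tools for sufficiency.** First, a graph with $\alpha\le2$ contains neither a claw nor a co-diamond, since both have three pairwise non-adjacent vertices. So it is $e$-positive by Theorem 1, and so is any disjoint union of such graphs. Second,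
$$\text{if } G \text{ is claw-free and } \overline G \text{ is disconnected, then every component of } \overline G \text{ is triangle-free, so } \alpha(G)\le2. \tag{17}$$
Indeed, a stable triple of $G$ is a triangle of $\overline G$, so it lies in one component of $\overline G$. A vertex of another component is $G$-adjacent to all three of its vertices, and the four vertices induce a claw.

**Step 4: the four graphs.** For $F$ the **co-diamond**, this is Theorem 1.

For $F=\mathbf{P_4}$: a connected $P_4$-free graph with at least two vertices has disconnected complement (Seinsche, J. Combin. Theory Ser. B 16 (1974)). So by (17) each component of a (claw, $P_4$)-free graph has $\alpha\le2$ (a one-vertex component trivially), and the graph is $e$-positive.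

For $F$ the **paw**: each component of a paw-free graph is triangle-free or complete multipartite (Olariu, Inform. Process. Lett. 28 (1988)). In a connected claw-free triangle-free graph, a vertex of degree at least $3$ would have three pairwise non-adjacent neighbors, giving a claw. So the maximum degree is at most $2$, and the graph is a path or a cycle, which is $e$-positive (Stanley, Adv. Math. 111 (1995), Props. 5.3, 5.4). A connected complete multipartite graph is $K_1$ or has at least two parts; in the latter case claw-freeness forces all parts to have size at most $2$, because three vertices of one part and a vertex of another induce a claw. So $\alpha\le2$. All components are $e$-positive, hence so is the graph.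

For $F$ the **co-paw**: now $\overline G$ is paw-free. If all components of $\overline G$ are triangle-free, then $\alpha(G)\le2$ and $G$ is $e$-positive. Otherwise $\overline G$ is connected by (17), and it contains a triangle, so by Olariu's theorem it is complete multipartite. Then $G$ is a disjoint union of cliques, of sizes $n_1,n_2,\dots$ say, and $X_G=\prod_i n_i!\,e_{n_i}$ is $e$-positive.

This proves Theorem 2. $\blacksquare$
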